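# Injective dimension of local cohomology over ramified regular local rings

## 1. Two planes meeting in a point

Let $(R,\mathfrak m)$ be a regular local ring of dimension $4$ with residue field $k$, let $a,b,u,v$ be a regular system of parameters, and put
$$I=(a,b)\cap(u,v).$$
Geometrically, $V(I)$ is a union of two "planes" meeting in the closed point, so $\dim R/I=2$. Write $\Gamma_I(N)$ for the elements of a module $N$ killed by a power of $I$, and $H^i_I$ for its right derived functors. We compute $M=H^2_I(R)$ and ask how far $M$ is from being injective.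

Since $(a,b)+(u,v)=\mathfrak m$, the Mayer–Vietoris sequence reads
$$H^2_{\mathfrak m}(R)\to H^2_{(a,b)}(R)\oplus H^2_{(u,v)}(R)\to H^2_I(R)\to H^3_{\mathfrak m}(R).$$
An ideal generated by a regular sequence of length $b$ has local cohomology of $R$ only in degree $b$, so the two outer terms vanish. With $A=H^2_{(a,b)}(R)$ and $B=H^2_{(u,v)}(R)$ we get $M\cong A\oplus B$. The same sequence one step further gives $H^3_I(R)\cong H^4_{\mathfrak m}(R)\neq 0$, so $I$ has two nonzero local cohomology modules.

To find the injective dimension of $A$, take the minimal injective resolution $E^\bullet$ of $R$. As $R$ is Gorenstein, $E^i=\bigoplus_{\operatorname{ht}\mathfrak p=i}E(R/\mathfrak p)$. The functor $\Gamma_{(a,b)}$ keeps the summands with $\mathfrak p\supseteq(a,b)$ and kills the others. The surviving primes have height $2$, $3$ or $4$, and the only prime of height $2$ among them is $(a,b)$. The cohomology of $\Gamma_{(a,b)}(E^\bullet)$ is $H^\bullet_{(a,b)}(R)$, which sits in degree $2$. So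
$$0\to A\to E(R/(a,b))\to\bigoplus_{\operatorname{ht}\mathfrak p=3,\ \mathfrak p\supseteq(a,b)}E(R/\mathfrak p)\to E(k)\to0$$
is exact. It is an injective resolution of length $2$. Since $\operatorname{Hom}(k,E(R/\mathfrak p))=0$ for $\mathfrak p\ne\mathfrak m$, it gives $\operatorname{Ext}^2_R(k,A)=k\neq0$. The same holds for $B$, so
$$\operatorname{inj\,dim}_RM=2=\dim R/I .$$

One further computation will matter later. The sequence $0\to R\xrightarrow{a}R\to R/a\to0$ gives exactness of $A\xrightarrow{a}A\to H^2_{(a,b)}(R/aR)$. The last module is $0$ because the ideal extended to $R/aR$ is generated by the single element $b$. So $A=aA$, likewise $B=uB$, and $M=\mathfrak mM$.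

Nothing here asked whether $R$ contains a field. Is it true for every ideal of every regular local ring that the first nonvanishing local cohomology module has injective dimension at most the dimension of $R/I$?

## 2. Grade, Bass numbers and the inequality $\operatorname{inj\,dim}\le d$

Throughout, $(R,\mathfrak m)$ is a regular local ring of dimension $n$ and $I\subsetneq R$ is an ideal.

**Definition (grade).** $c=\operatorname{grade}I$ is the length of a longest $R$-regular sequence in $I$; equivalently, it is the least $i$ with $H^i_I(R)\ne0$. As $R$ is Cohen–Macaulay, $c=\operatorname{ht}I=n-\dim R/I$, and we put $d=n-c=\dim R/I$.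

**Definition (Bass numbers).** $\mu_i(\mathfrak p,N)=\dim_{\kappa(\mathfrak p)}\operatorname{Ext}^i_{R_{\mathfrak p}}(\kappa(\mathfrak p),N_{\mathfrak p})$. It counts the copies of $E(R/\mathfrak p)$ in the $i$-th term of the minimal injective resolution of $N$. Hence $\operatorname{inj\,dim}_RN\le d$ if and only if $\mu_i(\mathfrak p,N)=0$ for all $\mathfrak p$ and all $i>d$. For example, $\mu_i(\mathfrak p,R)$ is $1$ if $i=\operatorname{ht}\mathfrak p$ and $0$ otherwise.

**Definition (ramification).** Let $R$ have residue characteristic $p$ with $p\ne0$ in $R$ (mixed characteristic). Then $R$ is unramified if $p\notin\mathfrak m^2$ and ramified if $p\in\mathfrak m^2$. For example, $\mathbb Z_2[[x]]$ is unramified. The ring $\mathbb Z_2[[x,y]]/(2-xy)$ is regular of dimension $2$, because $2-xy$ lies in $(2,x,y)$ but not in its square. It is ramified, because $2=xy$ there.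

We use freely that $H^i_I$ depends only on $\sqrt I$; that $H^i_I=0$ for $i$ larger than the number of generators of $I$; that $H^i_I(N)=0$ for $i\neq b$ if $I$ is generated by an $N$-regular sequence of length $b$; that local cohomology commutes with flat base change; and that $H^i_{I_0}(R)=H^i_{I_0R}(R)$ for a ring map $S\to R$ and $I_0\subset S$.

The question comes from Waqas Mahmood and Peter Schenzel, "On Invariants and Endomorphism Rings of Local Cohomology Modules", arXiv:1310.0920 (2013). It comes with two known facts.

**Known facts.** (K1) Always $d=\dim H^c_I(R)\le\operatorname{inj\,dim}_RH^c_I(R)$. (K2) If $R$ contains a field, then $\operatorname{inj\,dim}_RH^c_I(R)\le d$, hence equality holds.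

**Question.** Does $\operatorname{inj\,dim}_RH^c_I(R)\le d$ hold for every regular local ring $R$ and every proper ideal $I$?

The answer is no. The inequality fails for
$$R=\mathbb Z_2[[x_1,\dots,x_6,y_1,y_2]]\Big/\Big(2-\sum_{i=1}^6x_iy_1^{i-1}y_2^{6-i}\Big)\tag{1}$$
and $I$ the Stanley–Reisner ideal of the $6$-vertex projective plane: here $n=8$, $c=3$, $d=5$, and $\operatorname{inj\,dim}_RH^3_I(R)=8$. This is an instance of Theorem 3 in Section 6. The other two main results are as follows.

**Theorem 1 (where the inequality holds).** $\operatorname{inj\,dim}_RH^c_I(R)=d$ if (i) $R$ has residue characteristic $p$, $p\ne0$ in $R$, and $p\notin\mathfrak m^2$ (unramified); or (ii) $R$ is any regular local ring and $c\le1$ or $d\le1$.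

**Theorem 2 (failure is as bad as possible).** For every prime $p$, every $c\ge2$ and every $d\ge5$ there are a regular local ring $R$ of mixed characteristic $p$ with $\dim R=n=c+d$, and an ideal $I$ of grade $c$, with $\operatorname{inj\,dim}_RH^c_I(R)=n=d+c$. This is the largest value permitted by $\operatorname{gl.dim}R=n$. Moreover the Bass number $\mu_n(\mathfrak m,H^c_I(R))$ is infinite.

So the inequality always holds for $c\le1$, fails in general for every $c\ge2$, and can fail only for ramified $R$. The ramified case with $c\ge2$ and $d\in\{2,3,4\}$ is not settled here.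

## 3. Ideals with a single local cohomology module

The computation of Section 1 generalizes word for word.

**Lemma 1.** If $H^i_I(R)=0$ for all $i\neq c$, then $\operatorname{inj\,dim}_RH^c_I(R)=d$.

**Proof.** Let $E^\bullet$ be the minimal injective resolution of $R$, $E^i=\bigoplus_{\operatorname{ht}\mathfrak p=i}E(R/\mathfrak p)$. Then $\Gamma_I(E^i)$ is the sum over those $\mathfrak p\supseteq I$. It is an injective module, and it vanishes for $i<c$ and for $i>n$. Since $\Gamma_I(E^\bullet)$ has cohomology only in degree $c$,
$$0\to H^c_I(R)\to\Gamma_I(E^c)\to\cdots\to\Gamma_I(E^n)=E(k)\to0$$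
is exact. This is an injective resolution of length $n-c=d$. As $\operatorname{Hom}(k,E(R/\mathfrak p))=0$ for $\mathfrak p\neq\mathfrak m$, we get $\operatorname{Ext}^d_R(k,H^c_I(R))=\operatorname{Hom}(k,E(k))=k\ne0$. $\square$

**Proof of Theorem 1(ii).**

**Case $c=0$.** As $R$ is a domain, $I=0$, and Lemma 1 applies with $H^0_0(R)=R$.

**Case $d=0$.** Then $\sqrt I=\mathfrak m$ and $H^i_{\mathfrak m}(R)=0$ for $i\neq n$; Lemma 1 applies.

**Case $d=1$.** Here $c=n-1$. We have $H^i_I(R)=0$ for $i<c$, and $H^i_I(R)=0$ for $i>n$. Also $H^n_I(R)=0$ by the Hartshorne–Lichtenbaum vanishing theorem, because $\hat R$ is a domain and $\dim\hat R/I\hat R=1>0$. Lemma 1 applies.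

**Case $c=1$.** We may take $I$ radical. Let $J$ be the intersection of its minimal primes of height $1$ and $Q$ the intersection of the others. If there are others, then $\operatorname{ht}Q\ge2$. A prime $\mathfrak P\supseteq J+Q$ contains a minimal prime of $Q$. It cannot equal it, since $\mathfrak P$ also contains a height-one minimal prime of $I$ and distinct minimal primes of $I$ are incomparable. So $\operatorname{ht}(J+Q)\ge3$, and $H^i_{J+Q}(R)=0$ for $i\le2$. In
$$H^1_{J+Q}(R)\to H^1_J(R)\oplus H^1_Q(R)\to H^1_I(R)\to H^2_{J+Q}(R)$$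
the outer terms vanish and $H^1_Q(R)=0$, so $H^1_I(R)\cong H^1_J(R)$. If there are no others, $I=J$. As $R$ is a UFD, $J=(a)$ is principal and $a\neq 0$, so $H^i_J(R)=0$ for $i\ne1$. Lemma 1 for $J$ gives $\operatorname{inj\,dim}H^1_J(R)=n-1=d$. $\square$

For larger $c$ and $d$ the higher modules $H^i_I(R)$, $i>c$, need not vanish, and then $\Gamma_I(E^\bullet)$ is no longer a resolution.

## 4. Reduction modulo $p$, and the role of a regular $R/p$

In mixed characteristic the sensible first approach is to reduce modulo $p$ and use what is known over $k$. It works when $R/p$ is regular.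

**Proof of Theorem 1(i).** Let $M=H^c_I(R)$. The bound $\ge d$ is (K1). We show $\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),M_{\mathfrak p})=0$ for all primes $\mathfrak p$ and all $j>d$.

**Step 1: localize, so that only one residue field is left.** Let $M_{\mathfrak p}\ne0$. Then $\operatorname{grade}I_{\mathfrak p}\ge c$ and $M_{\mathfrak p}=H^c_{I_{\mathfrak p}}(R_{\mathfrak p})\neq0$, so $\operatorname{grade}I_{\mathfrak p}=c$; moreover $\dim R_{\mathfrak p}-c\le d$. If $p\notin\mathfrak p$, then $p$ is invertible in $R_{\mathfrak p}$, and all other prime numbers are units already in $R$. So $R_{\mathfrak p}\supset\mathbb Q$ and (K2) gives the vanishing. Let $p\in\mathfrak p$. Since $p\notin\mathfrak m^2$, the ring $R/p$ is regular, hence so is $R_{\mathfrak p}/p$. Replace $R$ by the completion of $R_{\mathfrak p}$. This faithfully flat change preserves $c$ and the vanishing of $\operatorname{Ext}$ from the residue field, and it replaces $d$ by a number that is at most $d$. By Cohen's structure theorem we may now assume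
$$R=V[[x_1,\dots,x_{n-1}]],\qquad \bar R=R/p=k[[x_1,\dots,x_{n-1}]],$$
with $V$ a complete DVR with uniformizer $p$ and residue field $k$. We must show $\operatorname{Ext}^j_R(k,M)=0$ for $j>d$.

**Step 2: differential operators, to control $0:_Mp$ and $M/pM$.** Let $\mathcal D=R\langle\partial_i^{[t]}\rangle$ be the ring of $V$-linear differential operators generated by $R$ and the divided powers $\partial_i^{[t]}=\frac1{t!}\partial_i^t$. It acts on every localization of $R$, compatibly with the maps in a Čech complex, so $M$ is a $\mathcal D$-module. The element $p$ is central in $\mathcal D$, since the operators are $V$-linear. Hence $0:_Mp$ and $M/pM$ are modules over $\mathcal D/p\mathcal D=\bar R\langle\partial_i^{[t]}\rangle$, the ring of $k$-linear differential operators of $\bar R$. By Lyubeznik (*Injective dimension of $D$-modules: a characteristic-free approach*, J. Pure Appl. Algebra 149 (2000)), the injective dimension over $\bar R$ of such a module is at most the dimension of its support.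

**Step 3: dimensions of the supports.** As $\operatorname{Supp}M\subset V(I)$, we have $\dim(0:_Mp)\le d$, so $\operatorname{Ext}^j_{\bar R}(k,0:_Mp)=0$ for $j>d$. Next let $\mathfrak P\in\operatorname{Supp}M$ with $\dim R/\mathfrak P=d$. Then $\operatorname{ht}\mathfrak P=c=\operatorname{ht}I$, so $\mathfrak P$ is a minimal prime of $I$ and $M_{\mathfrak P}=H^c_{\mathfrak PR_{\mathfrak P}}(R_{\mathfrak P})$ is the injective hull of the residue field of $R_{\mathfrak P}$. An injective module over a domain is divisible, so $p$ acts surjectively on $M_{\mathfrak P}$ and $(M/pM)_{\mathfrak P}=0$. Hence $\dim M/pM\le d-1$ (and $M/pM=0$ if $d=0$), so $\operatorname{Ext}^{j-1}_{\bar R}(k,M/pM)=0$ for $j>d$.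

**Step 4: assemble.** We have $\mathbf R\mathrm{Hom}_R(k,M)=\mathbf R\mathrm{Hom}_{\bar R}(k,\mathbf R\mathrm{Hom}_R(\bar R,M))$, and $\mathbf R\mathrm{Hom}_R(\bar R,M)=[M\xrightarrow{p}M]$ has cohomology $0:_Mp$ in degree $0$ and $M/pM$ in degree $1$. This gives the exact sequence
$$\operatorname{Ext}^j_{\bar R}(k,0:_Mp)\to\operatorname{Ext}^j_R(k,M)\to\operatorname{Ext}^{j-1}_{\bar R}(k,M/pM),$$
whose outer terms vanish for $j>d$. $\square$

**Where this stops.** Take a ramified ring of the form
$$R=S/hS,\qquad S=W[[x_1,\dots,x_e,y_1,y_2]],\qquad h=p-f,$$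
with $W$ a complete DVR with uniformizer $p$ and residue field $k$, and $f\in\mathfrak n^2$ a power series in $x,y$, where $\mathfrak n=(p,x,y)$. Now $R/p=k[[x,y]]/(\bar f)$, with $\bar f$ the reduction of $f$, is not regular, and Step 2 has nothing to stand on.

One can try to go up to the unramified ring $S$ instead. Suppose $I=I_0R$ with $I_0\subset S$. The long exact sequence of $0\to S\xrightarrow{h}S\to R\to0$ yields
$$0\to H^c_{I_0}(S)/h\to H^c_I(R)\to\big(0:_{H^{c+1}_{I_0}(S)}h\big)\to0.\tag{2}$$
The modules $H^j_{I_0}(S)$ are modules over the differential operators of $S$, but $h$ is not central there. If $hu=0$, then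
$$0=\partial_{x_i}(hu)=h\,\partial_{x_i}u-\frac{\partial f}{\partial x_i}u,$$
so $\partial_{x_i}u$ need not be killed by $h$. The kernel of $h$ is therefore not a $\mathcal D$-submodule in general, and Lyubeznik's bound does not apply to it. Section 5 contains a concrete $u$.

This failure points at the right-hand term of (2). If $H^{c+1}_{I_0}(S)$ is killed by $p$, then $h$ acts on it as $-f$, and $f$ is ours to choose.

## 5. The top Ext module and the kernel of $f$

**Lemma 2.** Let $(R,\mathfrak m)$ be regular local of dimension $n$ with residue field $k$, and $M$ any $R$-module. Then $\operatorname{Ext}^n_R(k,M)\cong M/\mathfrak mM$. So $\mu_n(\mathfrak m,M)=\dim_kM/\mathfrak mM$, and if $M$ has a quotient $K$ with $K\neq\mathfrak mK$, then $\operatorname{inj\,dim}_RM=n$.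

**Proof.** Resolve $k$ by the Koszul complex on a regular system of parameters. Its last map $R\to R^n$ has these parameters, up to sign, as entries. Applying $\operatorname{Hom}(-,M)$, the $n$-th cohomology is the cokernel of $M^n\to M$, which is $M/\mathfrak mM$. If $K\ne\mathfrak mK$, then $M/\mathfrak mM$ surjects onto $K/\mathfrak mK\neq0$, so $\operatorname{inj\,dim}_RM\ge n$; and $\operatorname{inj\,dim}_RM\le\operatorname{gl.dim}R=n$. $\square$

In Section 1 the top module vanished because $M$ was divisible by a parameter. We want a kernel of $f$ that is not divisible in this sense.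

Recall that for a ring $B$ the top local cohomology of $B[[x_1,\dots,x_e]]$ is
$$H^e_{(x)}(B[[x]])=\bigoplus_{\alpha\in\mathbb Z_{>0}^e}B\,x^{-\alpha},$$
where $x_jx^{-\alpha}$ is the monomial with exponent of $x_j$ raised by one, read as $0$ if that exponent becomes $0$. For $e=1$ this is $B((x))/B[[x]]$. Put
$$D=H^e_{(x)}(k[[x,y]])=\bigoplus_{\alpha\in\mathbb Z_{>0}^e}k[[y_1,y_2]]\,x^{-\alpha},\qquad D_s=\bigoplus_{|\alpha|=e+s}k[[y]]\,x^{-\alpha}\ (s\ge0),\qquad \varepsilon=x_1^{-1}\cdots x_e^{-1},$$
$$f=\sum_{i=1}^ex_ig_i,\qquad g_i=y_1^{i-1}y_2^{e-i},\qquad K=0:_Df.$$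
We have $x_jD_s\subset D_{s-1}$ and $fD_s\subset D_{s-1}$, with $D_{-1}=0$. Hence $K=\bigoplus_sK_s$ with $K_s=K\cap D_s$. Writing $\mathfrak m$ for the action of $(x,y)$,
$$(\mathfrak mK)_s=(y_1,y_2)K_s+\sum_jx_jK_{s+1}.\tag{3}$$

**The case $e=2$ by hand.** Here $f=x_1y_2+x_2y_1$. An element $w=w_1x_1^{-1}\varepsilon+w_2x_2^{-1}\varepsilon$ of $D_1$ has $fw=(y_2w_1+y_1w_2)\varepsilon$. So $K_1$ is the free $k[[y]]$-module on $y_1x_1^{-1}\varepsilon-y_2x_2^{-1}\varepsilon$, and $x_1K_1+x_2K_1=(y_1,y_2)\varepsilon$. Thus $\varepsilon\in K_0$ is not reached from $K_1$.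

**Why all variables must occur in $f$.** With $f'=x_1g$, $0\ne g\in k[[y]]$, the kernel would be $0:_Dx_1=\bigoplus_{\alpha_1=1}k[[y]]x^{-\alpha}$, as $g$ is a nonzerodivisor on $D$. For $e\ge2$ multiplication by $x_2$ maps this module onto itself, so it equals $\mathfrak m$ times itself.

**Lemma 3.** For every $e\ge2$: $(\mathfrak mK)_0=(y_1,y_2)\varepsilon$, while $K_0=k[[y]]\varepsilon$. In particular $K\ne\mathfrak mK$.

**Proof.** Since $fD_0\subset D_{-1}=0$, $K_0=D_0=k[[y]]\varepsilon$. Let $w=\sum_iw_ix_i^{-1}\varepsilon\in K_1$ with $w_i\in k[[y]]$; every element of $D_1$ has this form. As $x_ix_j^{-1}\varepsilon$ is $\varepsilon$ for $i=j$ and $0$ otherwise, $0=fw=\sum_ig_iw_i\,\varepsilon$. All $g_i$ have $y$-degree $e-1$, so the part of $\sum_ig_iw_i$ of degree $e-1$ is $\sum_iw_i(0)g_i$. The $g_i$ are distinct monomials, so all $w_i(0)=0$, that is, $w_i\in(y_1,y_2)$. Hence $x_jw=w_j\varepsilon\in(y_1,y_2)\varepsilon$. By (3), $(\mathfrak mK)_0=(y_1,y_2)\varepsilon$, and $\varepsilon$ is not in it. $\square$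

The element $\varepsilon$ is also the promised $u$. We have $h\varepsilon=0$, but $\partial_{x_i}\varepsilon=-x_i^{-1}\varepsilon$ and, since $p$ kills $D$, $h\,\partial_{x_i}\varepsilon=f\,x_i^{-1}\varepsilon=g_i\varepsilon\neq0$.

It remains to find an ideal $I_0\subset S$ for which $H^{c+1}_{I_0}(S)$ is exactly $D$. This is a module that is killed by $p$, although $I_0$ will be built from primes whose local cohomology is torsion free. The torsion comes from topology.

## 6. Linear arrangements and $p$-torsion

**Data.** Let $p$ be a prime and $W$ a complete DVR with uniformizer $p$ and residue field $k$. Let $T$ be a finite simplicial complex with vertex set $\{1,\dots,N\}$ such that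

**(T)** $T$ is pure of dimension $2$ and connected, all vertex links are connected graphs, $H_1(T;\mathbb Z)\cong\mathbb Z/p$, and $H_2(T;\mathbb Z)=0$.

(The link of $v$ is the graph whose edges are the sets $\sigma\setminus\{v\}$, for facets $\sigma\ni v$.) Let $P_1,\dots,P_N\in W^e$ be vectors such that

**(GP)** any at most six of the $P_v$ have linearly independent reductions in $k^e$ (hence, by Nakayama, form part of a $W$-basis of $W^e$).

Let $x_1,\dots,x_e$ be the coordinates on $W^e$ and $S=W[[x_1,\dots,x_e,y_1,y_2]]$. For $\tau\subset\{1,\dots,N\}$ with $|\tau|\le3$ let $\mathfrak q_\tau\subset S$ be generated by all $W$-linear forms in the $x_i$ vanishing on $P_v$ for $v\in\tau$; so $\mathfrak q_\emptyset=(x)$. Let $\sigma_1,\dots,\sigma_m$ be the facets of $T$ and $I_0=\bigcap_i\mathfrak q_{\sigma_i}$.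

**Theorem 3.** Let $e\ge6$, let $T$, $(P_v)$ satisfy (T) and (GP), and put
$$f=\sum_{i=1}^ex_ig_i,\quad g_i=y_1^{i-1}y_2^{e-i},\qquad h=p-f,\qquad R=S/hS,\qquad I=I_0R.$$
Then $R$ is a regular local ring of dimension $n=e+2$ not containing a field, $c=\operatorname{grade}I=e-3$, $d=5$, and $H^c_I(R)\ne\mathfrak mH^c_I(R)$. Consequently $\operatorname{inj\,dim}_RH^c_I(R)=n=d+c>d$.

**The explicit instance (1).** Take $p=2$, $W=\mathbb Z_2$, $e=N=6$, $P_v$ the standard basis, and $T$ with facets
$$123,\ 124,\ 135,\ 146,\ 156,\ 236,\ 245,\ 256,\ 345,\ 346.$$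
Here $\mathfrak q_\sigma=(x_i:i\notin\sigma)$ and $I_0$ is the Stanley–Reisner ideal. The link of $1$ has edges $23,24,35,46,56$, which form the $5$-cycle $23564$. In the same way the links of $2,\dots,6$ are the cycles $13654,\ 12645,\ 12536,\ 13426,\ 14325$. So each of the $15$ edges lies in exactly two facets and $|T|$ is a closed connected surface. As $\chi=6-15+10=1$, it is $\mathbb{RP}^2$, with $H_1=\mathbb Z/2$ and $H_2=0$. Thus (T) holds, and (GP) is clear.

**Intersections.** Let $|\sigma|,|\tau|\le3$. Extend the at most six vectors $(P_v)_{v\in\sigma\cup\tau}$ to a $W$-basis of $W^e$, and let $x'$ be the dual coordinates; then $S=W[[x',y]]$. The ideal $\mathfrak q_\tau$ is generated by the coordinates dual to the basis vectors outside $\{P_v:v\in\tau\}$, and likewise for $\sigma$ and $\sigma\cap\tau$. Hence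
$$\mathfrak q_\tau\text{ is a prime generated by }e-|\tau|\text{ members of a coordinate system},\qquad \mathfrak q_\sigma+\mathfrak q_\tau=\mathfrak q_{\sigma\cap\tau}.\tag{4}$$

Call a closed set $Z=V(\mathfrak q)\subset\operatorname{Spec}S$ a *flat of codimension $b$* if $\mathfrak q$ is generated by $b$ members of a coordinate system $x'$ with $S=W[[x',y]]$ obtained by a $W$-linear change of the $x_i$. Then $\mathfrak q$ is a prime of height $b$.

**Lemma 4.** Let $Z_1,\dots,Z_m$ be closed sets with union $Z$, and for $\emptyset\neq A\subset\{1,\dots,m\}$ let $Z_A=\bigcap_{i\in A}Z_i$. Suppose every $Z_A$ is a flat. For a flat $F$ among the $Z_A$ let $\Delta_F$ be the full simplex on $\{i:Z_i\supseteq F\}$ and $Y_F\subset\Delta_F$ the subcomplex of those $A$ with $Z_A\supsetneq F$. Then there is a convergent spectral sequence of $S$-modules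
$$E_2^{-a,b}=\bigoplus_{\operatorname{codim}F=b}H^b_F(S)\otimes_{\mathbb Z}\widetilde H_{a-1}(Y_F;\mathbb Z)\ \Rightarrow\ H^{b-a}_Z(S),\qquad d_r:E_r^{s,b}\to E_r^{s+r,b-r+1},\tag{5}$$
with the convention $\widetilde H_{-1}(\emptyset)=\mathbb Z$. The abutment $H$ has a filtration with $F^sH/F^{s+1}H=E_\infty^{s,*}$, where $F^s$ is induced by the columns $\ge s$. Column $-a$ is a subquotient of $E_1^{-a,b}=\bigoplus_{|A|=a+1}H^b_{Z_A}(S)$.

**Proof.** *An exact complex.* For an injective module $E$ the complex, with maps the signed inclusions,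
$$\cdots\to\bigoplus_{|A|=2}\Gamma_{Z_A}(E)\to\bigoplus_{|A|=1}\Gamma_{Z_A}(E)\to\Gamma_Z(E)\to0$$
is exact. All terms commute with direct sums, so let $E=E(S/\mathfrak p)$. Then $\Gamma_Y(E)=E$ if $\mathfrak p\in Y$ and $0$ otherwise. If $\mathfrak p\notin Z$, the complex is zero. If $\mathfrak p\in Z$, it is the augmented chain complex with coefficients in $E$ of the full simplex on $\{i:\mathfrak p\in Z_i\}\neq\emptyset$, which is exact.

*The spectral sequence.* Apply this to an injective resolution $E^\bullet$ of $S$. The double complex $C^{-a,b}=\bigoplus_{|A|=a+1}\Gamma_{Z_A}(E^b)$ has finitely many columns, and its total complex is quasi-isomorphic to $\Gamma_Z(E^\bullet)$. Filtering by columns gives a convergent spectral sequence with the stated $E_1$ term, differentials and filtration.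

*The first differential.* As $Z_A$ is a flat, $H^b_{Z_A}(S)\ne0$ only for $b=\operatorname{codim}Z_A$. The component of $d_1$ from $A$ to $A\setminus\{i\}$ is induced by $\Gamma_{Z_A}\subset\Gamma_{Z_{A\setminus\{i\}}}$. It is $\pm\mathrm{id}$ if $Z_A=Z_{A\setminus\{i\}}$. If $Z_A\subsetneq Z_{A\setminus\{i\}}$, the two primes are nested and distinct, so their heights differ, the two terms lie in different rows, and the component is $0$. So row $b$ is the direct sum, over flats $F$ of codimension $b$, of $H^b_F(S)\otimes C_\bullet(\Delta_F,Y_F)$: the sets $A$ with $Z_A=F$ are exactly the simplices of $\Delta_F$ not in $Y_F$.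

*Torsion freeness.* Let $F=V(\mathfrak q)$. Primes other than $p$ are units in $W$. The kernel of $p$ on $H^b_{\mathfrak q}(S)$ is a quotient of $H^{b-1}_{\mathfrak q}(S/p)$, which is $0$ because the $b$ coordinates generating $\mathfrak q$ form a regular sequence on $S/p$. So $H^b_{\mathfrak q}(S)$ is torsion free, hence flat over $\mathbb Z$, and the homology of its part of row $b$ in column $-a$ is $H^b_F(S)\otimes H_a(\Delta_F,Y_F)$. Finally $H_a(\Delta_F,Y_F)\cong\widetilde H_{a-1}(Y_F)$, since $\Delta_F$ is a nonempty simplex. $\square$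

**Example (three hyperplanes).** Let $e=3$ and $Z_i=V(x_i)$, $i=1,2,3$. The flats are the three $V(x_i)$ with $Y=\emptyset$, the three $V(x_i,x_j)$ with $Y$ two points, and $V(x_1,x_2,x_3)$ with $Y$ the hollow triangle. So (5) has exactly the terms $H^1_{(x_i)}(S)$ at $(0,1)$, $H^2_{(x_i,x_j)}(S)$ at $(-1,2)$, and $H^3_{(x)}(S)$ at $(-2,3)$. All have total degree $1$, so there are no nonzero differentials. This matches $H^1_{(x_1x_2x_3)}(S)=S_{x_1x_2x_3}/S$, filtered by the number of $x_i$ occurring with negative exponent. A circle gives $\widetilde H_1=\mathbb Z$ and one torsion-free copy of $H^3_{(x)}(S)$; replacing it by a space with $H_1=\mathbb Z/p$ will give $H^e_{(x)}(S)/p$.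

**Proposition 5.** For $e\ge6$ and data with (T) and (GP), $c=e-3$, there is an isomorphism of $S$-modules $H^{c+1}_{I_0}(S)\cong D=H^e_{(x)}(S/pS)$.

**Proof.** **Step 1: the flats.** Take $Z_i=V(\mathfrak q_{\sigma_i})$, so $Z=V(I_0)$, and put $\tau(A)=\bigcap_{i\in A}\sigma_i$. Adding the ideals one at a time, (4) gives $Z_A=V(\mathfrak q_{\tau(A)})$, a flat of codimension $e-|\tau(A)|$. If $\mathfrak q_\sigma\subset\mathfrak q_\tau$, then $\mathfrak q_\tau=\mathfrak q_\sigma+\mathfrak q_\tau=\mathfrak q_{\sigma\cap\tau}$, and comparing heights, $\tau\subset\sigma$. So flats correspond to faces $\tau$ of the form $\tau(A)$. For $F=V(\mathfrak q_\tau)$ the simplex $\Delta_\tau:=\Delta_F$ is that on the facets containing $\tau$, and $Y_\tau:=Y_F$ consists of the $A$ with $\tau(A)\supsetneq\tau$. (For $\tau=\emptyset$ not of this form we would have $Y_\emptyset=\Delta_\emptyset$ and a zero contribution; the formulas below cover this.)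

**Step 2: terms of total degree $c+1=e-2$.** With $b=e-|\tau|$, total degree $e-2$ means $|\tau|=2-a$.

* $a=0$, $b=e-2$: in column $0$ the sets $A$ are single facets, which have $b=c=e-3$. So $E_1^{0,e-2}=0$.
* $a=1$, $b=e-1$, $\tau=\{v\}$: the vertices of $Y_v$ are the facets containing $v$, i.e. the edges of the link of $v$, and two are joined if and only if these link edges share a vertex. The link is a connected graph, so $Y_v$ is connected and $\widetilde H_0(Y_v)=0$.
* $a=2$, $b=e$, $\tau=\emptyset$: $Y_\emptyset$ consists of the sets of facets with nonempty intersection. It is the nerve of the cover of $|T|$ by its closed facets, whose nonempty intersections are faces and hence contractible. By the nerve lemma $Y_\emptyset\simeq|T|$, so the term is $H^e_{(x)}(S)\otimes H_1(T)=H^e_{(x)}(S)/p$.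

**Step 3: differentials.** From $E_r^{-2,e}$, $d_2$ lands in $E_2^{0,e-1}$, which is zero since column $0$ lives in row $e-3$. For $r\ge3$, $d_r$ lands in a positive column. Differentials entering $E_r^{-2,e}$ come from rows above $e$, which vanish. So $H^{c+1}_{I_0}(S)\cong H^e_{(x)}(S)/pH^e_{(x)}(S)$. This is $H^e_{(x)}(S/p)$, because $H^{e+1}_{(x)}(S)=0$. $\square$

## 7. Proof of Theorem 3

**Step 0: the ring $R$ and the numbers $c,d$.** Let $\mathfrak n=(p,x,y)$, the maximal ideal of $S$; $\dim S=e+3$. As $f\in\mathfrak n^2$, we have $h\in\mathfrak n\setminus\mathfrak n^2$, so $R$ is regular local of dimension $n=e+2$. Since $p=f$ in $R$, $\mathfrak m=(x_1,\dots,x_e,y_1,y_2)R$, and these $n$ elements form a regular system of parameters. Moreover $p\ne0$ in $R$, because $S/(h,p)=k[[x,y]]/(f)$ has dimension $e+1<n$. A field contained in $R$ would have characteristic $p$, forcing $p=0$ in $R$, or characteristic different from $p$, making $p$ a unit; so $R$ contains no field.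

For a facet $\sigma$, (4) gives $S/\mathfrak q_\sigma\cong W[[t_1,t_2,t_3,y_1,y_2]]$, a domain of dimension $6$. The image of $h$ there is $p-\bar f$ with $\bar f\in(t_1,t_2,t_3)$, which is a nonzero nonunit. So $\dim R/\mathfrak q_\sigma R=5$. As $V(I)=\bigcup_\sigma V(\mathfrak q_\sigma R)$, $d=\dim R/I=5$ and $c=n-5=e-3$.

**Step 1: a quotient of $M=H^c_I(R)$.** By (2), $M$ surjects onto $0:_{H^{c+1}_{I_0}(S)}h$, which by Proposition 5 is $0:_Dh$. As $pD=0$, this is $0:_Df=K$.

**Step 2: conclusion.** By Lemma 3, $K\ne\mathfrak mK$, so $M\neq\mathfrak mM$. By Lemma 2, $\operatorname{inj\,dim}_RM=n=d+c>d=5$. $\blacksquare$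

For (1) this reads $n=8$, $c=3$, $d=5$, injective dimension $8$.

## 8. A triangulated complex with $H_1=\mathbb Z/p$ for every $p$, and grade at least three

The proof of Theorem 2 begins with a complex for each prime.

**The complex $T_p$.** It has vertices $a_i$ $(i\in\mathbb Z/3)$, $b_j$ $(j\in\mathbb Z/3p)$ and $z$, and facets
$$\{a_j,a_{j+1},b_j\},\quad\{a_{j+1},b_j,b_{j+1}\},\quad\{b_j,b_{j+1},z\}\qquad(j\in\mathbb Z/3p,\ \text{indices of }a\text{ mod }3).$$

**Lemma 6.** $T_p$ satisfies (T).

**Proof.** Replace $a_j$ by separate vertices $\tilde a_j$, $j\in\mathbb Z/3p$. The first two kinds of triangles form an annulus between the cycles $(\tilde a_j)$ and $(b_j)$, and the third kind is a cone over $(b_j)$; together they form a triangulated disc with boundary the $3p$-cycle $(\tilde a_j)$. The map $\tilde a_j\mapsto a_{j\bmod3}$ maps the boundary to the hollow triangle $a_0a_1a_2$ by a $p$-fold covering. A simplex of $T_p$ outside this triangle contains some $b_j$ or $z$, and it has exactly one preimage. Indeed, the indices of $b$ are not identified; $b_j$ is joined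 in the disc only to $\tilde a_j$ and $\tilde a_{j+1}$, which have different images; and $b_j,b_{j+1}$ have only $\tilde a_{j+1}$ as common neighbor among the $\tilde a$'s. So $|T_p|$ is a circle with a disc attached by a map of degree $p$. It is connected with $H_1=\mathbb Z/p$ and $H_2=0$. It is pure of dimension $2$ by construction.

The link of $z$ is the cycle $(b_j)$. The facets containing $b_j$ show that its link is the cycle $a_j,a_{j+1},b_{j+1},z,b_{j-1}$. The link of $a_i$ consists of the edges $a_{i-1}b_j$ and $b_jb_{j+1}$ for $j\equiv i-1$, and $b_ja_{i+1}$ for $j\equiv i\pmod 3$. It is thus the union of the $p$ paths $a_{i-1},b_j,b_{j+1},a_{i+1}$ with $j\equiv i-1\pmod3$, which share their end points. All links are connected. $\square$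

**Theorem 2 for $c\ge3$, $d=5$ (injective dimension).** Take $e=c+3\ge6$, $k$ an infinite field of characteristic $p$, $W$ a complete DVR with uniformizer $p$ and residue field $k$, $T=T_p$, and
$$P_v=(1,\alpha_v,\dots,\alpha_v^{e-1}),$$
with $\alpha_v\in W$ having distinct residues. By Vandermonde, at most $e$ of these vectors are independent mod $p$ (if fewer than $e$, add further distinct residues, which exist as $k$ is infinite). So (GP) holds, and Theorem 3 gives $\operatorname{inj\,dim}_RH^c_I(R)=n$. The proof also showed that $M=H^c_I(R)$ surjects onto $K$.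

## 9. Grade two: five coordinates and nodes

For $c=2$, $d=5$ we need $e=5$. Then six vectors in $W^5$ are dependent, (GP) is unavailable, and disjoint facets $\sigma,\tau$ give flats that meet in more than $V(x)$. We control the extra intersections.

Let $k$ be an infinite field of characteristic $p$, $W$ a complete DVR with uniformizer $p$ and residue field $k$, and $T=T_p$. Define $S,f,h,R,\mathfrak q_\tau,I_0,I$ as before with $e=5$. We want $P_v\in W^5$ such that

**(a)** any five of the $P_v$ are independent mod $p$;

**(b)** if $\sigma,\tau,\rho$ are distinct facets and $\sigma\cap\tau=\emptyset$, the spans of $P_\sigma,P_\tau,P_\rho$ in $k^5$ have intersection $0$.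

Here $P_\sigma=\{P_v:v\in\sigma\}$.

**Step 1: such vectors exist.** We write each condition as the nonvanishing of nonzero polynomials in the coordinates of the $P_v\in k^5$. Then the product of all these polynomials is nonzero at some $k$-point, since $k$ is infinite, and we lift that point to $W$. For (a) use the $5\times5$ determinants. For (b) fix $\sigma,\tau,\rho$. For six vectors $P_{\sigma\cup\tau}$ in $k^5$ the signed $5\times5$ minors are the coefficients of a relation
$$\sum_{v\in\sigma}a_vP_v+\sum_{u\in\tau}b_uP_u=0,\qquad\text{and we put }\ \zeta=\sum_{v\in\sigma}a_vP_v=-\sum_{u\in\tau}b_uP_u,$$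
polynomial in the $P$'s. If any five of the six are independent, all $a_v,b_u$ are nonzero and the relation is unique up to scalar. The two $3$-dimensional spans then have sum $k^5$, and they meet in the line $k\zeta\ne0$. So in the presence of (a), condition (b) for $\sigma,\tau,\rho$ says that $\zeta$ together with $P_\rho$ has rank $4$, i.e. that some $4\times4$ minor is nonzero. It remains to exhibit one choice with rank $4$; the corresponding minor is then a nonzero polynomial.

Choose $P_{\sigma\cup\tau}$ with any five independent, and let $\rho_0=\rho\cap(\sigma\cup\tau)$. As $\rho\ne\sigma,\tau$ and all have three elements, some $v\in\sigma$ and some $u\in\tau$ are not in $\rho_0$. Suppose first $|\rho_0\cap\tau|\le1$. If $\zeta=\sum_\sigma a_{v'}P_{v'}$ were in the span of $P_{\rho_0}$, we would get a relation among the at most four vectors $P_\sigma,P_{\rho_0\cap\tau}$ whose coefficient at $v$ is $a_v\ne0$, a contradiction. If $|\rho_0\cap\tau|\ge2$, then $|\rho_0\cap\sigma|\le1$, and the same argument works with $\zeta=-\sum_\tau b_{u'}P_{u'}$ and the coefficient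 at $u$. So $\zeta\notin\operatorname{span}P_{\rho_0}$. The at most three vectors $P_{\rho_0}$ are independent, so $\zeta,P_{\rho_0}$ are independent. Now choose $P_w$, $w\in\rho\setminus\rho_0$, so that the four vectors $\zeta,P_\rho$ are independent in $k^5$.

**Step 2: the flats.** Exactly as for (4), for faces $\sigma,\tau$ (possibly empty) with $|\sigma\cup\tau|\le5$ we have $\mathfrak q_\sigma+\mathfrak q_\tau=\mathfrak q_{\sigma\cap\tau}$. This covers facets that meet.

Let $\sigma,\tau$ be disjoint facets. Any five vectors of $P_{\sigma\cup\tau}$ form a basis of $W^5$, so there is a relation over $W$ as above. Its coefficients reduce to nonzero elements, so they are units. Write $\sigma=\{v_1,v_2,v_3\}$ and $\tau=\{u_1,u_2,u_3\}$. Since $a_{v_3}$ is a unit, $\zeta,P_{v_1},P_{v_2},P_{u_1},P_{u_2}$ is a basis of $W^5$ and $P_\sigma$ spans $\langle\zeta,P_{v_1},P_{v_2}\rangle$. Since $b_{u_3}$ is a unit, $P_\tau$ spans $\langle\zeta,P_{u_1},P_{u_2}\rangle$. So $\mathfrak q_\sigma$ is generated by the coordinates dual to $P_{u_1},P_{u_2}$, and $\mathfrak q_\tau$ by those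 dual to $P_{v_1},P_{v_2}$. Hence
$$\mathfrak q_\sigma+\mathfrak q_\tau=\mathfrak q_\zeta,$$
the ideal of the linear forms vanishing at $\zeta$, generated by four coordinates. We call $V(\mathfrak q_\zeta)$ a *node*. If $\rho$ is a third facet, then by (b) the vectors $\zeta,P_\rho$ are independent mod $p$. Extending them to a basis of $W^5$ and using dual coordinates, $\mathfrak q_\zeta+\mathfrak q_\rho=(x)$.

Therefore, for a nonempty set $A$ of facets:

* if $A$ is a pair of disjoint facets, $Z_A=V(\mathfrak q_\zeta)$ is a node;
* if $A$ contains a disjoint pair and a third facet, $Z_A=V(x)$;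
* if the facets in $A$ meet pairwise, $Z_A=V(\mathfrak q_{\tau(A)})$. To see this, add the ideals one at a time. The running intersection is contained in an earlier facet, which meets the next one, so its union with the next facet has at most five elements.

All $Z_A$ are flats, of codimension $2,3,4,4,5$ for facets, edges, vertices, nodes and $V(x)$ respectively, and Lemma 4 applies. We need the complexes $Y_F$ in three cases.

*Vertices.* If $v\notin\sigma$, then $\mathfrak q_\sigma+\mathfrak q_{\{v\}}=(x)\ne\mathfrak q_{\{v\}}$, so $\mathfrak q_\sigma\not\subset\mathfrak q_{\{v\}}$. Hence the facets whose flat contains $V(\mathfrak q_{\{v\}})$ are those containing $v$. They meet pairwise, and $Y_v$ is the complex of Proposition 5, with $\widetilde H_0(Y_v)=0$. In particular no node equals a vertex flat, since no facet pair containing $v$ is disjoint.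

*Nodes.* For a third facet $\rho$, $\mathfrak q_\zeta+\mathfrak q_\rho=(x)\neq\mathfrak q_\zeta$, so $V(\mathfrak q_\rho)\not\supseteq V(\mathfrak q_\zeta)$. Thus $\Delta_\zeta$ has only the two vertices $\sigma,\tau$, different disjoint pairs give different nodes, and $Y_\zeta$ is two points with $\widetilde H_0=\mathbb Z$.

*The flat $V(x)$.* $Y'=\{A:Z_A\neq V(x)\}$ is the nerve $Y_\emptyset\simeq|T|$ together with $\nu$ extra edges, one for each disjoint pair. Since $Y_\emptyset$ is connected, $0\to H_1(Y_\emptyset)\to H_1(Y')\to\mathbb Z^\nu\to0$ is exact, so $H_1(Y')\cong\mathbb Z/p\oplus\mathbb Z^\nu$. Also $H_2(Y')=H_2(T)=0$.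

**Step 3: the module $L=H^3_{I_0}(S)$.** The terms of total degree $3$ in (5) are as follows. In column $0$ only row $2$ occurs, so $E_1^{0,3}=0$. Next, $E_2^{-1,4}=\bigoplus_\zeta H^4_{\mathfrak q_\zeta}(S)$, since vertices contribute $0$ and each node contributes one copy. Finally $E_2^{-2,5}=H^5_{(x)}(S)\otimes H_1(Y')$. Rows above $5$ and positive columns vanish, so the only differentials that could matter are $d_2:E_2^{-3,5}\to E_2^{-1,4}$, with source $H^5_{(x)}(S)\otimes H_2(Y')=0$, and $d_2:E_2^{-2,5}\to E_2^{0,4}=0$. Hence
$$0\to\bigoplus_\zeta H^4_{\mathfrak q_\zeta}(S)\to L\to H^5_{(x)}(S)\otimes(\mathbb Z/p\oplus\mathbb Z^\nu)\to0\tag{6}$$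
is exact.

**Step 4: injectivity of $h$ on the torsion-free pieces.** Step 0 of Section 7 applies with $e=5$: $R$ is regular of dimension $n=7$ and mixed characteristic, $d=5$, $c=2$. Next, $R/\mathfrak q_\zeta R\cong W[[t,y_1,y_2]]/(p-\bar f)$ with $\bar f\in(t)$ has dimension $3$, so $\operatorname{grade}\mathfrak q_\zeta R=4$ and $H^3_{\mathfrak q_\zeta}(R)=0$. From $0\to S\xrightarrow hS\to R\to0$ it follows that $h$ is injective on $H^4_{\mathfrak q_\zeta}(S)$. Since $H^5_{\mathfrak q_\zeta}(S)=0$, the cokernel is $H^4_{\mathfrak q_\zeta}(S)/h=H^4_{\mathfrak q_\zeta}(R)$. Similarly $R/(x)R=W[[y]]/(p)=k[[y]]$ has dimension $2$, so $\operatorname{grade}(x)R=5$, $H^4_{(x)}(R)=0$, and $h$ is injective on $H^5_{(x)}(S)$. The right-hand module of (6) is $D\oplus H^5_{(x)}(S)^\nu$ with $D=H^5_{(x)}(S/p)$, so its kernel of $h$ is $0:_Dh=0:_Df=K$.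

**Step 5: the connecting map vanishes.** The snake lemma for multiplication by $h$ on (6) gives
$$0\to(0:_Lh)\to K\xrightarrow{\ \delta\ }\bigoplus_\zeta H^4_{\mathfrak q_\zeta}(R).$$
Fix $\zeta$ and let $t$ be a linear form completing the four coordinates of $\mathfrak q_\zeta$ to a coordinate system. Then $t\in\mathfrak m\setminus\mathfrak m^2$, so $R/tR$ is regular of dimension $6$. Modulo $\mathfrak q_\zeta$ it becomes $R/(x)R$, of dimension $2$. So $\mathfrak q_\zeta(R/tR)$ has grade $4$, $H^3_{\mathfrak q_\zeta}(R/tR)=0$, and $t$ is injective on $H^4_{\mathfrak q_\zeta}(R)$. Every element of $K\subset D$ is killed by a power of $(x)$, hence by a power of $t$; so its component in $H^4_{\mathfrak q_\zeta}(R)$ under $\delta$ is killed by a power of $t$ and is $0$. Thus $\delta=0$ and $0:_Lh\cong K$.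

**Step 6: conclusion.** By (2), $M=H^2_I(R)$ surjects onto $0:_Lh\cong K$. Lemma 3 holds for $e=5$, and Lemma 2 gives $\operatorname{inj\,dim}_RM=7=n=d+c$.

## 10. Infinitely many generators of $K$, and larger $d$

In both constructions $M$ surjects onto $K$, so by Lemma 2 the Bass number $\mu_n(\mathfrak m,M)=\dim_kM/\mathfrak mM$ is at least $\dim_kK/\mathfrak mK$.

**Lemma 7.** Let $e\ge2$. Then $K_s\ne(\mathfrak mK)_s$ for every $s\ge0$. In particular $\dim_kK/\mathfrak mK$ is infinite.

**Proof.** The case $s=0$ is Lemma 3; let $s\ge1$. Put $D_s^\circ=\bigoplus_{|\alpha|=e+s}k\,x^{-\alpha}$. For $q\in k[x]_s$ and $u\in D_s^\circ$ let $\langle q,u\rangle$ be the coefficient of $\varepsilon$ in $qu$. If $|\beta|=|\gamma|=s$, then $x^\beta\cdot x^{-\gamma}\varepsilon$ is $\varepsilon$ for $\beta=\gamma$ and $0$ otherwise, so this pairing is perfect. As $f$ is homogeneous in $y$ (of degree $e-1$), the $y$-homogeneous components of an element of $K_s$ lie in $K_s$.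

**Step 1: elements of $K_s$ have $y$-order at least $s$.** *Claim: if $w\in k[y]_\delta\otimes D_s^\circ$, $fw=0$ and $\delta<s$, then $w=0$.* Extend scalars to an algebraic closure. For a scalar $\lambda$ put $\ell_\lambda=\sum_i\lambda^{i-1}x_i$, the value of $f$ at $y=(\lambda,1)$. Evaluating $fw=0$ there gives $\ell_\lambda w(\lambda,1)=0$. For distinct $\lambda_1,\dots,\lambda_s$ the polynomial
$$\varphi(\lambda)=\langle\ell_{\lambda_1}\cdots\ell_{\lambda_s},\,w(\lambda,1)\rangle$$
has degree at most $\delta<s$ and vanishes at $\lambda_1,\dots,\lambda_s$, so $\varphi=0$. This is a polynomial identity in $\lambda_1,\dots,\lambda_s,\lambda$ that holds on a dense set, hence for all $\lambda_i$, distinct or not. Any $e$ distinct $\ell_\lambda$'s form a basis of the linear forms (Vandermonde), so the products $\ell_{\lambda_1}\cdots\ell_{\lambda_s}$ span the forms of degree $s$. As the pairing is perfect, $w(\lambda,1)=0$ for all $\lambda$. Since $w$ is homogeneous in $y$, $w=0$. This proves the claim.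

Hence $K_s\subset(y)^sD_s$ for every $s$. In (3), $(y)K_s\subset(y)^{s+1}D_s$ and $x_jK_{s+1}\subset(y)^{s+1}D_s$, so $(\mathfrak mK)_s\subset(y)^{s+1}D_s$.

**Step 2: $K_s$ contains an element of $y$-degree exactly $s$.** Consider $f:k[y]_s\otimes D_s^\circ\to k[y]_{s+e-1}\otimes D_{s-1}^\circ$. The dimension of the source minus that of the target is
$$(s+1)\binom{s+e-1}{e-1}-(s+e)\binom{s+e-2}{e-1}=\binom{s+e-1}{e-1}\frac{(s+1)(s+e-1)-(s+e)s}{s+e-1}=\binom{s+e-1}{e-1}\frac{e-1}{s+e-1}>0.$$
So the kernel contains a nonzero element. It is in $K_s$, and being homogeneous of $y$-degree $s$ it is not in $(y)^{s+1}D_s$, hence not in $(\mathfrak mK)_s$. $\square$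

For $e=2$, $s=1$ the last number is $\binom21\cdot\frac12=1$, in agreement with the generator $y_1x_1^{-1}\varepsilon-y_2x_2^{-1}\varepsilon$ found in Section 5.

**End of the proof of Theorem 2.** For $d=5$, Sections 8 ($c\ge3$) and 9 ($c=2$) give the injective dimension, and Lemma 7 gives $\mu_n(\mathfrak m,M)=\infty$. For $d=5+r$ with $r\ge1$, start from such $R$, $I$ with $d=5$ and put $R'=R[[u_1,\dots,u_r]]$, $I'=IR'$, $\mathfrak m'=(\mathfrak m,u)R'$. Then $R'$ is regular local of mixed characteristic $p$ and dimension $n+r$. As $R'/I'=(R/I)[[u]]$ has dimension $5+r$, the grade of $I'$ is still $c$. By flatness $M'=H^c_{I'}(R')=M\otimes_RR'$, so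
$$M'/\mathfrak m'M'=M\otimes_RR'/\mathfrak m'=M\otimes_Rk=M/\mathfrak mM,$$
which is infinite-dimensional over $k$. By Lemma 2 over $R'$, $\operatorname{inj\,dim}_{R'}M'=n+r=\dim R'$ and $\mu_{n+r}(\mathfrak m',M')$ is infinite. $\blacksquare$
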